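\title{Conditionally co-Brouwerian semilattices and congruences of relatively complemented modular lattices}

\begin{abstract}
We prove that, for every infinite cardinal $\kappa$, every conditionally $\kappa$-co-Brouwerian $\langle\vee,0\rangle$-semilattice $S$ with at most $\kappa$ elements is isomorphic to the semilattice of compact congruences of a relatively complemented modular lattice with zero. This answers a question posed by F.~Wehrung. The lattice is the lattice of principal right ideals of a von Neumann regular algebra, which is built as a direct limit of small algebras carrying an $S$-valued norm. We also characterize conditionally $\kappa$-co-Brouwerian semilattices by an extension property for homomorphisms, and we prove a lifting theorem.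
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

Throughout, \emph{semilattice} means join-semilattice with a least element $0$; homomorphisms of semilattices preserve $\vee$ and $0$, and subsemilattices contain $0$. For subsets $X,Y$ of a semilattice, $X\le Y$ means that $x\le y$ for all $x\in X$ and $y\in Y$, and we write $z\le Y$ for $\{z\}\le Y$. We work in ZFC.

The congruences of a lattice $L$ form a complete lattice $\operatorname{Con}L$. An element $\alpha$ of a complete lattice is \emph{compact} if $\alpha\le\bigvee X$ implies $\alpha\le\bigvee X_0$ for some finite $X_0\subseteq X$. The compact elements of $\operatorname{Con}L$ are the finitely generated congruences, that is, the finite joins of the congruences $\Theta(a,b)$ generated by one pair. They form a semilattice $\operatorname{Con}_{\mathrm c}L$, and every congruence is the join of the compact congruences below it.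

Which semilattices have the form $\operatorname{Con}_{\mathrm c}L$, and how good can $L$ be made? Call a semilattice \emph{distributive} if $a\le b\vee c$ implies $a=b'\vee c'$ for some $b'\le b$ and $c'\le c$. Every $\operatorname{Con}_{\mathrm c}L$ is distributive. Indeed, it is a standard fact that $\operatorname{Con}L$ is a distributive lattice, so $\alpha\le\beta\vee\gamma$ gives $\alpha=(\alpha\wedge\beta)\vee(\alpha\wedge\gamma)$; writing both terms as joins of compact congruences and using compactness of $\alpha$, we get compact $\beta'\le\alpha\wedge\beta$ and $\gamma'\le\alpha\wedge\gamma$ with $\alpha=\beta'\vee\gamma'$. The following conditions strengthen distributivity by degrees.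

\begin{definition}\label{def:cb}
A semilattice $S$ is \emph{conditionally co-Brouwerian} if the following hold.
\begin{itemize}
\item[(C1)] For all nonempty $X,Y\subseteq S$ with $X\le Y$ there is $z\in S$ with $X\le z\le Y$.
\item[(C2)] For all $Z\subseteq S$ and $a,b\in S$ such that $a\le b\vee z$ for all $z\in Z$, there is $c\in S$ with $a\le b\vee c$ and $c\le Z$.
\end{itemize}
For an infinite cardinal $\kappa$, the semilattice $S$ is \emph{conditionally $\kappa$-co-Brouwerian} if (C1) and (C2) hold for all subsets $X,Y,Z$ with fewer than $\kappa$ elements.
\end{definition}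

For $Z=\varnothing$ condition (C2) always holds, with $c=a$. The two ends of the scale are familiar notions.

\begin{proposition}\label{prop:ends}
Let $S$ be a semilattice.
\begin{itemize}
\item[(a)] $S$ is conditionally $\aleph_0$-co-Brouwerian if and only if $S$ is distributive.
\item[(b)] $S$ is conditionally co-Brouwerian if and only if every nonempty subset of $S$ with an upper bound has a least upper bound and, for all $a,b\in S$, there is a least $c\in S$ with $a\le b\vee c$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) For finite $X$, (C1) holds with $z=\bigvee X$. Assume (C2) for finite $Z$ and let $a\le b\vee c$. With $Z=\{c,a\}$ we get $c'\le c$, $c'\le a$ with $a\le b\vee c'$. Since $a\le c'\vee b$ and $a\le c'\vee a$, we get in the same way $b'\le b$, $b'\le a$ with $a\le c'\vee b'$. Thus $a=b'\vee c'$. Conversely, let $S$ be distributive and $a\le b\vee z_i$ for $i=1,\dots,n$. Put $c_0=a$. If $c_{i-1}\le a\le b\vee c_{i-1}$, then $c_{i-1}\le b\vee z_i$, so $c_{i-1}=b_i\vee c_i$ with $b_i\le b$ and $c_i\le z_i$, and $c_i\le a\le b\vee c_i$. As $c_n\le\dots\le c_1$, the element $c=c_n$ works.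

(b) Condition (C1) with $Y$ the set of all upper bounds of $X$ produces the least upper bound of $X$; conversely, $z=\sup X$ satisfies (C1). Condition (C2) with $Z=\{z: a\le b\vee z\}$ produces the least element of this set; conversely, that least element satisfies (C2) for every $Z$.
\end{proof}

Thus (C1) is a completeness condition, and (C2) says that the ``difference'' of $a$ and $b$ can be approximated against fewer than $\kappa$ constraints at once. Finite distributive lattices, power sets under union and the chain $\omega$ are conditionally co-Brouwerian. The chain $\mathbb Q\cap[0,1]$ is distributive, but it is not conditionally $\aleph_1$-co-Brouwerian, because (C1) fails at an irrational cut.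

Recall that a lattice is \emph{modular} if $a\le b$ implies $b\wedge(a\vee x)=a\vee(b\wedge x)$; \emph{complemented} if it has $0$ and $1$ and every $b$ has a \emph{complement} $b'$, meaning $b\wedge b'=0$ and $b\vee b'=1$; \emph{relatively complemented} if every closed interval is a complemented lattice; and \emph{sectionally complemented} if it has a zero and every interval $[0,c]$ is complemented. The following result is quoted in \cite{Weh05}: if $\kappa$ is an infinite regular cardinal and $S$ is a conditionally $\kappa$-co-Brouwerian semilattice of size $\kappa$, then $S\cong\operatorname{Con}_{\mathrm c}L$ for a relatively complemented lattice $L$ with zero. The problem posed in \cite{Weh05} asks for modularity as well.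

\medskip
\noindent\textbf{Problem.} \emph{Let $\kappa$ be an infinite cardinal and $S$ a conditionally $\kappa$-co-Brouwerian semilattice with $|S|\le\kappa$. Is there a relatively complemented modular lattice $L$ with zero such that $\operatorname{Con}_{\mathrm c}L\cong S$?}
\medskip

The answer is known to be positive for $\kappa=\aleph_0$ and for $\kappa=\aleph_1$. The hypothesis is balanced: a semilattice of size $\kappa$ is the union of a chain of subsemilattices of size less than $\kappa$, and these are the sizes that (C1) and (C2) control. One therefore expects a construction of $L$ in $\kappa$ small steps and a positive answer, provided modularity survives every step. We secure modularity by constructing a ring instead of a lattice.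

An \emph{algebra} is an associative algebra over a field, possibly without unit. It is (von Neumann) \emph{regular} if every element $x$ has a \emph{quasi-inverse}, an element $y$ with $x=xyx$. We write $\operatorname{Id}_{\mathrm c}R$ for the semilattice of finitely generated two-sided ideals of $R$ and, for regular $R$, we let $\mathbb L(R)=\{xR:x\in R\}$ be the set of principal right ideals, ordered by inclusion.

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal and $S$ a conditionally $\kappa$-co-Brouwerian semilattice with $|S|\le\kappa$. Then there is a regular algebra $R$ with $\operatorname{Id}_{\mathrm c}R\cong S$. The lattice $L=\mathbb L(R)$ is relatively complemented and modular, has a zero, and satisfies $\operatorname{Con}_{\mathrm c}L\cong S$. If $S$ has a largest element, then $R$ can be chosen unital, and so $L$ can be chosen complemented.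
\end{theorem}

In particular, the conclusion holds for every conditionally co-Brouwerian semilattice $S$, of any size: take an infinite $\kappa\ge|S|$. The hypothesis $|S|\le\kappa$ cannot simply be dropped. By Proposition~\ref{prop:ends}(a), for $\kappa=\aleph_0$ this would represent every distributive semilattice, whereas \cite{Weh99} gives a distributive semilattice of size $\aleph_2$ that is not isomorphic to $\operatorname{Con}_{\mathrm c}L$ for any sectionally complemented lattice $L$.

The proof has three ingredients. First, (C1) and (C2) say exactly that homomorphisms into $S$ extend along small cofinal inclusions (Theorem~\ref{thm:ext}). Second, $\operatorname{Con}_{\mathrm c}\mathbb L(R)\cong\operatorname{Id}_{\mathrm c}R$ for regular $R$ (Section~\ref{sec:lattice}), which turns the problem into one about rings. Third, an approximate isomorphism $\operatorname{Id}_{\mathrm c}R\to S$ is recorded as an $S$-valued norm on $R$ (Section~\ref{sec:norms}); one step corrects all its present defects by mapping $R$ into a power of a suitable simple algebra (Sections~\ref{sec:example} and~\ref{sec:step}), and a direct limit of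 $\kappa$ steps has no defect left (Section~\ref{sec:limit}). Section~\ref{sec:lifting} shows that the construction can be started from a given normed algebra (Theorem~\ref{thm:lift}).

\section{An extension property}\label{sec:ext}

We use repeatedly that a semilattice generated by fewer than $\kappa$ elements has fewer than $\kappa$ elements, for every infinite $\kappa$: its elements are the joins of finite sets of generators. A subset $A$ of a semilattice $B$ is \emph{cofinal} if every element of $B$ lies below an element of $A$.

Every semilattice $A$ is a semilattice of sets. For $a\in A$ put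
\[
[a]=\{t\in A: a\not\le t\},\qquad [A]=\{[a]:a\in A\}.
\]
Then $[0]=\varnothing$, and $[a\vee b]=[a]\cup[b]$ because $a\vee b\le t$ holds if and only if $a\le t$ and $b\le t$. In particular $a\le b$ implies $[a]\subseteq[b]$; and if $a\not\le b$, then $b\in[a]\setminus[b]$. Hence
\begin{equation}\label{eq:rep}
a\le b\iff[a]\subseteq[b],
\end{equation}
and $a\mapsto[a]$ is an isomorphism of $A$ onto the subsemilattice $[A]$ of $(\mathcal P(A),\cup,\varnothing)$. The ambient semilattice $A$ will always be clear.

\begin{theorem}\label{thm:ext}
For an infinite cardinal $\kappa$ and a semilattice $S$ the following are equivalent.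
\begin{itemize}
\item[(i)] $S$ is conditionally $\kappa$-co-Brouwerian.
\item[(ii)] For every semilattice $B$ with $|B|<\kappa$ and every cofinal subsemilattice $A\subseteq B$, every homomorphism $A\to S$ extends to a homomorphism $B\to S$.
\end{itemize}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii). Let $f\colon A\to S$ be given. By Zorn's lemma there is a maximal pair $(A',f')$ consisting of a subsemilattice $A'$ with $A\subseteq A'\subseteq B$ and a homomorphism $f'\colon A'\to S$ extending $f$. Since $A'$ is again cofinal and of size less than $\kappa$, it suffices to show that $f$ extends to the subsemilattice $A\cup\{a\vee b:a\in A\}$ generated by $A$ and one element $b\in B$.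

We must choose the value $c$ of the extension at $b$. It has to satisfy, for $a,a',x\in A$,
\begin{align}
a\le a'\vee b&\implies f(a)\le f(a')\vee c,\label{eq:low}\\
b\le x&\implies c\le f(x).\label{eq:up}
\end{align}
Condition (C2) solves \eqref{eq:up} together with one instance of \eqref{eq:low}, and (C1) then merges these solutions. Put $Z=\{f(x):x\in A,\ b\le x\}$; it is nonempty because $A$ is cofinal. Let $p=(a,a')\in A^2$ satisfy $a\le a'\vee b$. Then $a\le a'\vee x$ whenever $b\le x\in A$, so $f(a)\le f(a')\vee z$ for all $z\in Z$. By (C2) there is $c_p\le Z$ with $f(a)\le f(a')\vee c_p$. The set $X$ of all $c_p$ is nonempty, because $p=(0,0)$ is allowed; also $X\le Z$ and $|X|,|Z|<\kappa$. By (C1) there is $c$ with $X\le c\le Z$, and this $c$ satisfies \eqref{eq:low} and \eqref{eq:up}.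

Define $g(a)=f(a)$ and $g(a\vee b)=f(a)\vee c$ for $a\in A$. If $a\vee b=a'\vee b$, then \eqref{eq:low} gives $f(a)\le f(a')\vee c$ and $f(a')\le f(a)\vee c$, so $f(a)\vee c=f(a')\vee c$. If $a=a'\vee b$, then $f(a)\le f(a')\vee c$ by \eqref{eq:low}, while $f(a')\le f(a)$ and, by \eqref{eq:up}, $c\le f(a)$; so $f(a)=f(a')\vee c$. Thus $g$ is well defined. It preserves joins, since $g(a\vee(a'\vee b))$ and $g((a\vee b)\vee(a'\vee b))$ both equal $f(a)\vee f(a')\vee c$.

(ii)$\Rightarrow$(i). The idea is that a power set contains the elements that (C1) and (C2) ask for, and (ii) carries them into $S$. Let $X\le Y$ be nonempty subsets of $S$ of size less than $\kappa$, let $A\subseteq S$ be generated by $X\cup Y$, and let $D=\bigcup_{x\in X}[x]$. Then $[x]\subseteq D\subseteq[y]$ for $x\in X$ and $y\in Y$. The semilattice $B\subseteq\mathcal P(A)$ generated by $[A]$ and $D$ has size less than $\kappa$, and $[A]$ is cofinal in it since $[a]\cup D\subseteq[a\vee y]$ for any $y\in Y$. Extend $[a]\mapsto a$ to $g\colon B\to S$. Then $x\le g(D)\le y$ for all $x\in X$, $y\in Y$, which proves (C1).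

For (C2) let $Z\ne\varnothing$, $|Z|<\kappa$, and $a\le b\vee z$ for all $z\in Z$. Let $A$ be generated by $\{a,b\}\cup Z$ and let $D=\bigcap_{z\in Z}[z]$. Then $D\subseteq[z]$ for all $z\in Z$, and $[b]\cup D=\bigcap_{z\in Z}[b\vee z]\supseteq[a]$. Again $[A]$ is cofinal in the semilattice $B$ generated by $[A]$ and $D$, and an extension $g\colon B\to S$ of $[a']\mapsto a'$ gives $c=g(D)$ with $c\le Z$ and $a\le b\vee c$.
\end{proof}

Cofinality cannot be omitted in (ii): the chain $S=\omega$ is conditionally co-Brouwerian, but the identity map of $A=\omega$ does not extend to a homomorphism from $B=\omega+1$ to $S$.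

A construction in $\kappa$ steps stays small at limit stages only if $\kappa$ is regular. Singular cardinals reduce to this case.

\begin{lemma}\label{lem:singular}
If $\kappa$ is singular, then every conditionally $\kappa$-co-Brouwerian semilattice $S$ is conditionally $\kappa^+$-co-Brouwerian.
\end{lemma}

\begin{proof}
Let $\mu=\operatorname{cf}\kappa<\kappa$. Every nonempty set of size at most $\kappa$ is a union of $\mu$ nonempty sets of size less than $\kappa$ (repetitions allowed).

(C1) Let $X\le Y$ be nonempty of size at most $\kappa$, and suppose first that $|X|<\kappa$. Write $Y=\bigcup_{j<\mu}Y_j$ as above and choose $y_j$ with $X\le y_j\le Y_j$. Since $\mu<\kappa$, there is $z$ with $X\le z\le\{y_j:j<\mu\}$, and then $X\le z\le Y$. In general write $X=\bigcup_{i<\mu}X_i$. By the first case there are $z_i$ with $X_i\le z_i\le Y$, and by the first case again there is $z$ with $\{z_i:i<\mu\}\le z\le Y$. Then $X\le z\le Y$.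

(C2) Let $Z=\bigcup_{j<\mu}Z_j$ be nonempty and $a\le b\vee z$ for all $z\in Z$. Choose $c_j\le Z_j$ with $a\le b\vee c_j$, and then $c\le\{c_j:j<\mu\}$ with $a\le b\vee c$. Then $c\le Z$.
\end{proof}

\section{From regular algebras to lattices}\label{sec:lattice}

Fix a field $F$. Algebras are $F$-algebras; homomorphisms are $F$-linear and need not preserve a unit unless they are called unital; the zero algebra counts as unital. An \emph{ideal} is a two-sided ideal that is an $F$-subspace, $\operatorname{Id}R$ is the lattice of ideals, and its compact elements are the finitely generated ideals. By $RxR$ we mean the set of finite sums of elements $rxs$ with $r,s\in R$.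

Let $R$ be regular and $x=xyx$. Three consequences replace the missing unit. The element $e=xy$ is idempotent, $x=ex$ and $e\in xR$, so $x\in xR=eR$; thus $\mathbb L(R)$ consists of the $eR$ with $e=e^2$, and $z\in eR$ if and only if $ez=z$. Next, $cx=x(cyx)$ for $c\in F$, so every right ideal of the ring $R$ is a subspace. Finally $x=(xy)x(yx)$, so the ideal generated by $x_1,\dots,x_n$ is $\sum_iRx_iR$. Quotients of regular algebras are regular.

\begin{lemma}\label{lem:ann}
Let $R$ be regular, $e=e^2$, $k=ke$, and let $y$ be any quasi-inverse of $k$. Then $\{z\in eR:kz=0\}=(e-eyk)R$.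
\end{lemma}

\begin{proof}
Put $p=yk$ and $q=e-ep\in eR$. Then $p^2=p$, $k=kp$ and $pe=p$; the relations $p=yk$ and $k=kp$ show that $kz=0$ if and only if $pz=0$. Since $pq=pe-pep=p-p^2=0$, the right ideal $qR$ lies in the set. If $z\in eR$ and $pz=0$, then $z=ez-epz=qz\in qR$.
\end{proof}

\begin{proposition}\label{prop:lattice}
Let $R$ be regular. Then $\mathbb L(R)$ is a sublattice of the lattice of right ideals of $R$. It is modular, has a zero, and is relatively complemented. It is complemented if $R$ is unital.
\end{proposition}

\begin{proof}
Let $e,f$ be idempotents.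

\emph{Sums.} We replace $f$ by an idempotent orthogonal to $e$. Put $g=f-ef$; then $eR+fR=eR+gR$ and $eg=0$. Write $gR=hR$ with $h\in gR$ idempotent, so that $eh=0$, and put $h'=h-he$. Using $eh=0$ we find $h'h=h$, $hh'=h'$, $h'e=0$, $eh'=0$ and $h'^2=h'h-h'he=h-he=h'$. The first two equations give $h'R=hR$. Since $(e+h')e=e$ and $(e+h')h'=h'$, we obtain $eR+fR=eR+h'R=(e+h')R$.

\emph{Intersections.} For $z\in eR$ we have $z\in fR\iff z-fz=0\iff(e-fe)z=0$. By Lemma~\ref{lem:ann},
\begin{equation}\label{eq:meet}
eR\cap fR=(e-eyk)R\quad\text{for $k=e-fe$ and any quasi-inverse $y$ of $k$.}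
\end{equation}
So $\mathbb L(R)$ is a sublattice of the lattice of right ideals, hence of the lattice of subgroups of $(R,+)$, which is modular. Its zero is $0R=0$.

\emph{Complements.} Let $fR\subseteq eR$, that is, $ef=f$, and put $f'=fe$. Then $f'^2=f(ef)e=f'$, $f'f=f$, so $f'R=fR$, and $ef'=f'e=f'$. Hence $e-f'\in eR$ and $f'(e-f')=0$. Every $z\in eR$ equals $f'z+(e-f')z$, and an element $z$ of $f'R\cap(e-f')R$ satisfies $z=f'z=0$. Thus $eR=fR\oplus(e-f')R$, and $\mathbb L(R)$ is sectionally complemented; if $R$ is unital, $e=1$ shows that it is complemented. Finally let $a\le b\le c$ in $\mathbb L(R)$ and let $b'$ be a complement of $b$ in $[0,c]$. Then $b\vee(a\vee b')=c$ and, by modularity, $b\wedge(a\vee b')=a\vee(b\wedge b')=a$. So $a\vee b'$ is a complement of $b$ in $[a,c]$.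
\end{proof}

\begin{lemma}\label{lem:functor}
Let $\psi\colon P\to R$ be a homomorphism of regular algebras. Then $xP\mapsto\psi(x)R$ is a lattice homomorphism $\mathbb L(\psi)\colon\mathbb L(P)\to\mathbb L(R)$ preserving $0$.
\end{lemma}

\begin{proof}
If $xP\subseteq x'P$, then $x\in x'P$ and $\psi(x)\in\psi(x')R$; so the map is well defined. If $gP=xP+x'P$, then $x,x'\in gP$ and $g\in xP+x'P$, and applying $\psi$ gives $\psi(g)R=\psi(x)R+\psi(x')R$. For meets apply $\psi$ to the elements $e,f,k,y$ of \eqref{eq:meet}: their images satisfy the same equations, so \eqref{eq:meet} in $R$ gives $\psi(e)R\cap\psi(f)R=\psi(e-eyk)R$.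
\end{proof}

\begin{proposition}\label{prop:con}
Let $R$ be regular. The map $\theta\mapsto I_\theta=\{x\in R: xR\equiv_\theta 0\}$ is an isomorphism $\operatorname{Con}\mathbb L(R)\to\operatorname{Id}R$. It sends $\Theta(0,xR)$ to $RxR$ and restricts to an isomorphism $\operatorname{Con}_{\mathrm c}\mathbb L(R)\to\operatorname{Id}_{\mathrm c}R$.
\end{proposition}

\begin{proof}
\emph{$I_\theta$ is an ideal.} Write $\equiv$ for $\equiv_\theta$. If $a\le b\equiv0$, then $a=a\wedge b\equiv0$, and the join of two elements congruent to $0$ is congruent to $0$. Since $(x+y)R\subseteq xR+yR$, $(-x)R=xR$ and $xrR\subseteq xR$, the set $I_\theta$ is a right ideal, hence a subspace.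

Closure under left multiplication is the real point, since $rxR$ need not be comparable with $xR$. It is, however, isomorphic to a direct summand of $xR$, and an isomorphism between two right ideals with zero intersection is visible in the lattice through its graph. Let $x\in I_\theta$, $r\in R$, $xR=eR$ with $e=e^2$, and $D=rxR=reR$. By Lemma~\ref{lem:ann} with $k=re$, the right ideal $N=\{z\in eR:rz=0\}$ belongs to $\mathbb L(R)$. Let $C$ be a complement of $N$ in $[0,eR]$. Left multiplication by $r$ maps $eR=N\oplus C$ onto $D$ with kernel $N$, so it restricts to an isomorphism $\sigma\colon C\to D$ of right $R$-modules, and $C\equiv0$ since $C\subseteq eR$.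

As $C$ and $D$ may intersect, split $D=D_0\oplus D_1$ with $D_0=C\cap D$ and $D_1\in\mathbb L(R)$. Then $D_0\equiv0$ and $D_1\cap C=D_1\cap D_0=0$. Write $D_1=dR$ and put $c_0=\sigma^{-1}(d)$, $C_1=c_0R=\sigma^{-1}(D_1)\subseteq C$; so $C_1\equiv0$ and $C_1\cap D_1=0$. The graph
\[
G=(c_0+d)R=\{c+\sigma(c):c\in C_1\}
\]
belongs to $\mathbb L(R)$ and satisfies $G+C_1=C_1+D_1$. Also $G\cap D_1=0$, because $c+\sigma(c)\in D_1$ forces $c\in C_1\cap D_1$. Therefore $G\equiv G\vee C_1=C_1\vee D_1$ and
\[
D_1=D_1\wedge(C_1\vee D_1)\equiv D_1\wedge G=0 .
\]
Hence $D=D_0\vee D_1\equiv0$, that is, $rx\in I_\theta$.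

\emph{The inverse map.} For an ideal $I$ let $\theta_I$ be the kernel of $\mathbb L(\pi)$, where $\pi\colon R\to R/I$ is the quotient map; it is a congruence by Lemma~\ref{lem:functor}. Since $\pi(x)\in\pi(x)(R/I)$, we have $xR\equiv_{\theta_I}0$ if and only if $x\in I$; that is, $I_{\theta_I}=I$. So $\theta\mapsto I_\theta$ is onto, and it is isotone. It remains to see that $I_\theta\subseteq I_{\theta'}$ implies $\theta\subseteq\theta'$. Let $a,b\in\mathbb L(R)$ and let $u$ be a complement of $a\wedge b$ in $[0,a\vee b]$. For any congruence,
\[
a\equiv b\iff a\wedge b\equiv a\vee b\iff u\equiv0 .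
\]
The first equivalence holds in every lattice. For the second, $a\wedge b\equiv a\vee b$ gives $u=u\wedge(a\vee b)\equiv u\wedge a\wedge b=0$, and $u\equiv0$ gives $a\vee b=u\vee(a\wedge b)\equiv a\wedge b$. So an inclusion between the classes of $0$ implies the inclusion between the congruences.

An order isomorphism of complete lattices preserves compactness. Finally, $\Theta(0,xR)$ is the least $\theta$ with $x\in I_\theta$, so it corresponds to the least ideal containing $x$.
\end{proof}

\section{Norms, supports, and a simple algebra}\label{sec:norms}

It remains to find a regular algebra $R$ with $\operatorname{Id}_{\mathrm c}R\cong S$. A homomorphism $\operatorname{Id}_{\mathrm c}R\to S$ is determined by its values on the ideals $RxR$, and it is more convenient to regard these values as a function of $x$.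

\begin{definition}\label{def:norm}
Let $S$ be a semilattice. An \emph{$S$-norm} on an algebra $R$ is a map $\nu\colon R\to S$ such that, for $x,y\in R$ and $c\in F$,
\[
\nu(0)=0,\quad\nu(x+y)\le\nu(x)\vee\nu(y),\quad\nu(cx)\le\nu(x),\quad\nu(xy)\le\nu(x),\quad\nu(xy)\le\nu(y).
\]
A homomorphism $\varphi\colon(R,\nu)\to(R',\nu')$ of normed algebras is \emph{norm-preserving} if $\nu'\varphi=\nu$. The norm $\nu$ is \emph{exact} if $\nu(z)\le\nu(x_1)\vee\dots\vee\nu(x_n)$ implies $z\in\sum_iRx_iR$, for all $n\ge0$ and $z,x_1,\dots,x_n\in R$.
\end{definition}

For each $t\in S$ the set $\{x\in R:\nu(x)\le t\}$ is an ideal. With $t=\bigvee_i\nu(x_i)$ this gives the converse of the implication in the definition of exactness: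
\begin{equation}\label{eq:easy}
z\in\textstyle\sum_iRx_iR\implies\nu(z)\le\bigvee_i\nu(x_i).
\end{equation}

\begin{lemma}\label{lem:normhom}
Let $R$ be regular.
\begin{itemize}
\item[(a)] For an $S$-norm $\nu$ on $R$, the rule $\bar\nu\bigl(\sum_iRx_iR\bigr)=\bigvee_i\nu(x_i)$ defines a homomorphism $\bar\nu\colon\operatorname{Id}_{\mathrm c}R\to S$. The map $\nu\mapsto\bar\nu$ is a bijection from $S$-norms on $R$ onto homomorphisms $\operatorname{Id}_{\mathrm c}R\to S$; its inverse sends $f$ to the norm $x\mapsto f(RxR)$.
\item[(b)] If $\nu$ is exact and every element of $S$ is a finite join of values of $\nu$, then $\bar\nu$ is an isomorphism.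
\end{itemize}
\end{lemma}

\begin{proof}
Let $I=\sum_jRz_jR$ and $J=\sum_iRx_iR$. If $I\subseteq J$, then $z_j\in J$ for all $j$, so $\bigvee_j\nu(z_j)\le\bigvee_i\nu(x_i)$ by \eqref{eq:easy}. Thus $\bar\nu$ is well defined, and it preserves $0$ and joins by its definition. For a homomorphism $f$, the map $x\mapsto f(RxR)$ is a norm because $R(x+y)R\subseteq RxR+RyR$, $R(cx)R\subseteq RxR$ and $RxyR\subseteq RxR\cap RyR$. The two constructions are mutually inverse since $\bar\nu(RxR)=\nu(x)$ and $f(J)=\bigvee_if(Rx_iR)$. In (b), $\bar\nu(I)\le\bar\nu(J)$ gives $z_j\in J$ for all $j$ by exactness, so $I\subseteq J$; hence $\bar\nu$ is injective, and it is onto by assumption.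
\end{proof}

The goal is now a regular algebra with an exact and surjective $S$-norm. To force $z$ into the ideal generated by $x$ we use an algebra in which every nonzero element generates the unit ideal, and does so with a single product. For an infinite cardinal $\lambda$ and an $F$-space $V$ of dimension $\lambda$, the endomorphisms of rank less than $\lambda$ form an ideal of $\operatorname{End}_F(V)$, as $\operatorname{rank}(x+y)\le\operatorname{rank}x+\operatorname{rank}y$ and $\operatorname{rank}(xy)\le\min(\operatorname{rank}x,\operatorname{rank}y)$. Put
\[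
E_\lambda=\operatorname{End}_F(V)/\{x:\operatorname{rank}x<\lambda\}.
\]
This algebra is unital, and nonzero since the identity has rank $\lambda$. It is regular because $\operatorname{End}_F(V)$ is: an endomorphism $x$ maps a complement of $\ker x$ isomorphically onto $xV$, and any linear extension of the inverse map to $V$ is a quasi-inverse of $x$.

\begin{lemma}\label{lem:E}
\begin{itemize}
\item[(a)] For every nonzero $x\in E_\lambda$ there are $a,b\in E_\lambda$ with $axb=1$.
\item[(b)] Every nonzero unital algebra $U$ with $\dim_FU\le\lambda$ has a unital embedding into $E_\lambda$.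
\end{itemize}
\end{lemma}

\begin{proof}
(a) Lift $x$ to an endomorphism $x$ of $V$; it has rank $\lambda$, so a complement of $\ker x$ has dimension $\lambda$. Let $b$ map $V$ isomorphically onto this complement. Then $xb$ is injective and has a left inverse $a$.

(b) Take for $V$ the direct sum of $\lambda$ copies of $U$; its dimension is $\lambda$ since $1\le\dim_FU\le\lambda$. Let $U$ act by left multiplication. If $u\ne0$, then $uU\ni u1$ is nonzero, so $u$ has rank $\lambda$ on $V$. Hence $U\to\operatorname{End}_F(V)\to E_\lambda$ is injective.
\end{proof}

To apply (b) to algebras without unit we use the \emph{unitization} $\widetilde R=F\oplus R$, with product $(c,x)(c',x')=(cc',cx'+c'x+xx')$. Every ideal $J$ of $R$ is an ideal of $\widetilde R$ (this is where ideals must be subspaces), and $\widetilde R/J$ is nonzero and unital. The composite $R\to\widetilde R/J\to E_\lambda$ gives: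
\begin{equation}\label{eq:kernel}
\text{if $\dim_FR\le\lambda$, every ideal of $R$ is the kernel of a homomorphism $R\to E_\lambda$.}
\end{equation}

For an element $w=(w_t)_{t\in A}$ of a product of algebras let $\operatorname{supp}w=\{t\in A:w_t\ne0\}$. Then $\operatorname{supp}(w+w')\subseteq\operatorname{supp}w\cup\operatorname{supp}w'$, $\operatorname{supp}(cw)\subseteq\operatorname{supp}w$, and $\operatorname{supp}(ww')\subseteq\operatorname{supp}w\cap\operatorname{supp}w'$: the support is a norm with values in $\mathcal P(A)$. The next lemma converts it into a norm with values in $S$. In the construction of $R$ it is the only place where (C1) and (C2) are used.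

\begin{lemma}\label{lem:supp}
Let $S$ be conditionally $\kappa$-co-Brouwerian, $A\subseteq S$ a subsemilattice with $|A|<\kappa$, and $(U_t)_{t\in A}$ a family of algebras. Then
\[
W=\Bigl\{w\in\prod_{t\in A}U_t:\ \operatorname{supp}w\subseteq[a]\text{ for some }a\in A\Bigr\}
\]
is an ideal of the product. If $Q\subseteq W$ is a subalgebra whose elements have fewer than $\kappa$ different supports, then $Q$ has an $S$-norm $\mu$, taking fewer than $\kappa$ values, such that $\mu(w)=a$ whenever $a\in A$ and $\operatorname{supp}w=[a]$.
\end{lemma}

\begin{proof}
The set $W$ is an ideal by the inclusions above and $[a]\cup[b]=[a\vee b]$. Let $B\subseteq\mathcal P(A)$ be the semilattice generated by $[A]$ and the supports of the elements of $Q$. Then $|B|<\kappa$, and $[A]$ is cofinal in $B$ because $Q\subseteq W$. By Theorem~\ref{thm:ext} the homomorphism $[a]\mapsto a$ extends to a homomorphism $g\colon B\to S$. Put $\mu(w)=g(\operatorname{supp}w)$. Since $g$ is isotone and preserves $0$ and joins, the inclusions above show that $\mu$ is a norm.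
\end{proof}

\section{The three-element chain}\label{sec:example}

The plan for one step is as follows. Let $(R,\nu)$ be normed with values in $A\subseteq S$, and let $J_t=\{x:\nu(x)\le t\}$ for $t\in A$. By \eqref{eq:kernel} there is a homomorphism $\varphi=(\varphi_t)_{t\in A}\colon R\to E_\lambda^A$ with $\ker\varphi_t=J_t$, and then $\operatorname{supp}\varphi(x)=[\nu(x)]$. By \eqref{eq:rep} an inequality between norms has become an inclusion between supports, and by Lemma~\ref{lem:E}(a) an inclusion between supports gives membership in an ideal. The price is that the new algebra has new elements, which need norms; Lemma~\ref{lem:supp} provides them.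

Let $S=A=\{0<s<1\}$. Then $[0]=\varnothing$, $[s]=\{0\}$ and $[1]=\{0,s\}$. The index $t=1$ lies in no $[a]$, so $W=E\times E$ with $E=E_\lambda$, the coordinates being $t=0$ and $t=s$. A homomorphism $g\colon\mathcal P(\{0,s\})\to S$ extending $[a]\mapsto a$ must satisfy $s\vee g(\{s\})=g(\{0\}\cup\{s\})=1$, so $g(\{s\})=1$. The resulting norm on $E\times E$ is
\begin{equation}\label{eq:chain}
\nu(u,v)=\begin{cases}0&\text{if }u=v=0,\\ s&\text{if }u\ne0,\ v=0,\\ 1&\text{if }v\ne0.\end{cases}
\end{equation}
Let $R_1=E_{\aleph_0}\times E_{\aleph_0}$ with this norm. It is surjective but not exact: $\nu(1,0)=s\le1=\nu(0,1)$, while $(1,0)$ is not in the ideal $0\times E_{\aleph_0}$ generated by $(0,1)$.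

Now perform the step. Here $J_0=0$ and $J_s=E_{\aleph_0}\times0$. Let $\lambda=\dim_FR_1$, choose $\varphi_0,\varphi_s\colon R_1\to E_\lambda$ with kernels $J_0$ and $J_s$, and let $R_2=E_\lambda\times E_\lambda$ with the norm \eqref{eq:chain}. The first coordinate of $\varphi(u,v)$ is nonzero if and only if $(u,v)\ne0$, and the second if and only if $v\ne0$. So $\varphi$ preserves the norm. The image of an element of norm $s$ has the form $(\text{nonzero},0)$ and generates $E_\lambda\times0$. The image of an element of norm $1$, such as $(0,1)$, has both coordinates nonzero and generates $R_2$. All failures of exactness among elements of $R_1$ have been repaired in $R_2$. The new element $(0,1)\in R_2$ has the old defect, and it is repaired in $R_3$. In the direct limit $R$ of $R_1\to R_2\to\cdots$ any finitely many elements come from one $R_n$, so the norm is exact, and $\operatorname{Id}_{\mathrm c}R\cong S$ by Lemma~\ref{lem:normhom}.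

Two more finite cases show features that the chain hides. For the four-element Boolean lattice $\{0,a,b,1\}$ we have $[a]=\{0,b\}$ and $[b]=\{0,a\}$, so $g(\{0\})\le a$ and $g(\{0\})\le b$, whence $g(\{0\})=0$. Thus nonzero elements of norm $0$ appear. The next step kills them, since their image has support $[0]=\varnothing$; this is why we use direct limits and not unions. For the nondistributive lattice $\{0,a,b,c,1\}$ with three atoms, each of the singletons $\{0\},\{a\},\{b\},\{c\}$ is contained in two of the sets $[a]=\{0,b,c\}$, $[b]=\{0,a,c\}$, $[c]=\{0,a,b\}$. So $g$ would vanish on all of them, contradicting $g([a])=a$: no extension exists.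

\section{The one-step extension}\label{sec:step}

From now on $\kappa$ is an infinite regular cardinal, $S$ is a conditionally $\kappa$-co-Brouwerian semilattice, and $|F|<\kappa$ if $\kappa>\aleph_0$.

When $A$ is infinite, three difficulties arise. An equation $w=uw'v$ can be solved coordinatewise in an infinite product, whereas sums of unbounded length cannot; this is why Lemma~\ref{lem:E}(a) has a single term. The semilattice $A$ may have no largest element, so $[A]$ need not be cofinal in $\mathcal P(A)$; this is why we stay in the ideal $W$. And $W$ may have $2^{|A|}$ supports, possibly too many for Lemma~\ref{lem:supp}; so for $\kappa>\aleph_0$ we pass to a subalgebra of size less than $\kappa$. For $\kappa=\aleph_0$ this cannot be done, as the algebras are infinite, but it is also unnecessary, as a finite $A$ has finitely many subsets. This explains the two cases of the next definition.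

\begin{definition}\label{def:small}
An $S$-normed algebra $(R,\nu)$ is \emph{$\kappa$-small} if $|R|<\kappa$ in the case $\kappa>\aleph_0$, and if $\nu(R)$ is finite in the case $\kappa=\aleph_0$. For $T\subseteq S$, a \emph{$T$-step} is a norm-preserving homomorphism $\varphi\colon(R,\nu)\to(R',\nu')$ such that
\begin{itemize}
\item[(S1)] $R'$ is regular;
\item[(S2)] $T\subseteq\nu'(R')$;
\item[(S3)] if $z,x_1,\dots,x_n\in R$ and $\nu(z)\le\nu(x_1)\vee\dots\vee\nu(x_n)$, then $\varphi(z)\in\sum_iR'\varphi(x_i)R'$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:step}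
Let $(R,\nu)$ be $\kappa$-small and $T\subseteq S$ with $|T|<\kappa$. Then there is a $T$-step $\varphi\colon(R,\nu)\to(R',\nu')$ with $(R',\nu')$ $\kappa$-small.
\end{lemma}

\begin{proof}
Let $A$ be the subsemilattice of $S$ generated by $\nu(R)\cup T$; then $|A|<\kappa$. If $\kappa>\aleph_0$, put $\lambda=\max(\aleph_0,|F|,|R|,|T|)$, so that $|A|\le\lambda<\kappa$. If $\kappa=\aleph_0$, put $\lambda=\max(\aleph_0,\dim_FR)$. Let $E=E_\lambda$.

\emph{The map.} For $t\in A$ let $J_t=\{x\in R:\nu(x)\le t\}$, and choose by \eqref{eq:kernel} a homomorphism $\varphi_t\colon R\to E$ with kernel $J_t$. Let $\varphi=(\varphi_t)_{t\in A}\colon R\to E^A$. Since $\varphi_t(x)\ne0$ if and only if $\nu(x)\not\le t$,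
\begin{equation}\label{eq:supp}
\operatorname{supp}\varphi(x)=[\nu(x)]\qquad(x\in R).
\end{equation}
Let $W$ be the ideal of $E^A$ defined in Lemma~\ref{lem:supp}; it contains $\varphi(R)$. For $X\subseteq A$ let $\chi_X\in E^A$ have coordinate $1$ on $X$ and $0$ elsewhere. Its support is $X$ because $E\ne0$, so $\chi_{[a]}\in W$ for $a\in A$. The ideal $W$ has two properties.
\begin{itemize}
\item[(W1)] Every $w\in W$ has a quasi-inverse in $W$: choose a quasi-inverse of $w_t$ for $t\in\operatorname{supp}w$ and put $0$ elsewhere.
\item[(W2)] If $w,w'\in W$ and $\operatorname{supp}w\subseteq\operatorname{supp}w'$, then $w=uw'v$ for some $u,v\in W$: for $t\in\operatorname{supp}w$ choose $a_t,b_t$ with $a_tw'_tb_t=1$ by Lemma~\ref{lem:E}(a) and put $u_t=w_ta_t$, $v_t=b_t$; put $u_t=v_t=0$ for the other $t$.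
\end{itemize}

\emph{The algebra $R'$.} If $\kappa=\aleph_0$, let $R'=W$. If $\kappa>\aleph_0$, fix a quasi-inverse in $W$ for each $w\in W$ and a pair $(u,v)$ for each pair $(w,w')$ as in (W2), and let $R'$ be the smallest subalgebra of $W$ that contains $\varphi(R)$ and all $\chi_{[a]}$, $a\in A$, and is closed under these choices. It is generated from at most $\lambda$ elements by at most $\lambda$ finitary operations (here $|F|\le\lambda$ is used), so $|R'|\le\lambda<\kappa$. In both cases (W1) and (W2) hold with $R'$ in place of $W$, which gives (S1), and the elements of $R'$ have fewer than $\kappa$ supports.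

\emph{The norm.} Let $\nu'$ be the norm on $R'$ given by Lemma~\ref{lem:supp}. Then $(R',\nu')$ is $\kappa$-small, $\nu'\varphi=\nu$ by \eqref{eq:supp}, and $\nu'(\chi_{[a]})=a$ for $a\in A\supseteq T$, which gives (S2).

\emph{Property (S3).} Put $Y_i=[\nu(x_i)]=\operatorname{supp}\varphi(x_i)$. By \eqref{eq:supp} and \eqref{eq:rep}, $\operatorname{supp}\varphi(z)\subseteq Y_1\cup\dots\cup Y_n$. Property (W2) handles one $x_i$ at a time, so we cut $\varphi(z)$ into pieces. The sets $X_i=Y_i\setminus\bigcup_{j<i}Y_j$ are pairwise disjoint with union $\bigcup_iY_i$, so $\varphi(z)=\sum_i\varphi(z)\chi_{X_i}$. Expanding $\chi_{X_i}=\chi_{Y_i}\prod_{j<i}(1-\chi_{Y_j})$ writes $\chi_{X_i}$ as a polynomial without constant term in elements $\chi_{[a]}$, so $\chi_{X_i}\in R'$. Thus $\varphi(z)\chi_{X_i}\in R'$ has support contained in $\operatorname{supp}\varphi(x_i)$, and (W2) in $R'$ gives $\varphi(z)\chi_{X_i}=u_i\varphi(x_i)v_i$ with $u_i,v_i\in R'$.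
\end{proof}

\section{The limit and the proof of Theorem~\ref{thm:main}}\label{sec:limit}

Let $(R_\alpha)_{\alpha<\delta}$ be a direct system of algebras indexed by a limit ordinal $\delta$, with transition maps $\varphi_{\alpha\beta}\colon R_\alpha\to R_\beta$, direct limit $R$ and limiting maps $\varphi_\alpha\colon R_\alpha\to R$. Any finitely many elements of $R$ come from one $R_\alpha$, and $\varphi_\alpha(x)=\varphi_\beta(y)$ implies $\varphi_{\alpha\gamma}(x)=\varphi_{\beta\gamma}(y)$ for some $\gamma$. If the $R_\alpha$ carry norms $\nu_\alpha$ preserved by the transition maps, then the second property shows that $\nu(\varphi_\alpha(x))=\nu_\alpha(x)$ is well defined, and the first shows that $\nu$ is a norm; we call it the \emph{limit norm}. If $\delta<\kappa$ and all $(R_\alpha,\nu_\alpha)$ are $\kappa$-small, then so is $(R,\nu)$: a limit ordinal $\delta<\kappa$ exists only for $\kappa>\aleph_0$, and then $|R|\le\sum_{\alpha<\delta}|R_\alpha|<\kappa$ because $\kappa$ is regular.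

Assume now that $|S|\le\kappa$, and fix an enumeration $S=\{s_\alpha:\alpha<\kappa\}$, with repetitions allowed. The bound on $|S|$ is used only here: it lets us reach every element of $S$ in $\kappa$ steps, that is, before smallness is lost.

\begin{lemma}\label{lem:chain}
Let $(R_\alpha,\nu_\alpha)_{\alpha<\kappa}$ be a direct system with norm-preserving transition maps such that each $\varphi_{\alpha,\alpha+1}$ is an $\{s_\alpha\}$-step. Then the direct limit $R$ is regular, the limit norm $\nu$ is exact and surjective, and $\bar\nu\colon\operatorname{Id}_{\mathrm c}R\to S$ is an isomorphism.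
\end{lemma}

\begin{proof}
An element of $R$ comes from some $R_\alpha$, hence from $R_{\alpha+1}$, where it has a quasi-inverse by (S1). By (S2), $s_\alpha\in\nu_{\alpha+1}(R_{\alpha+1})\subseteq\nu(R)$. If $\nu(z)\le\bigvee_i\nu(x_i)$, represent $z$ and the $x_i$ in one $R_\alpha$; the same inequality holds there, (S3) puts the image of $z$ into the ideal of $R_{\alpha+1}$ generated by the images of the $x_i$, and applying $\varphi_{\alpha+1}$ gives $z\in\sum_iRx_iR$. Lemma~\ref{lem:normhom}(b) finishes the proof.
\end{proof}

\begin{proposition}\label{prop:rep}
Let $(R_0,\nu_0)$ be a $\kappa$-small $S$-normed algebra. There are a regular algebra $R$ with an exact and surjective $S$-norm $\nu$, so that $\bar\nu\colon\operatorname{Id}_{\mathrm c}R\to S$ is an isomorphism, and a homomorphism $\psi\colon R_0\to R$ with $\nu\psi=\nu_0$.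
\end{proposition}

\begin{proof}
Construct $\kappa$-small $(R_\alpha,\nu_\alpha)$ by recursion on $\alpha<\kappa$: obtain $R_{\alpha+1}$ from $R_\alpha$ by Lemma~\ref{lem:step} with $T=\{s_\alpha\}$, and take the direct limit with the limit norm at limit stages. Apply Lemma~\ref{lem:chain} and let $\psi=\varphi_0$.
\end{proof}

The algebra $R$ need not have a unit even when $S$ has a largest element. A corner of $R$ does.

\begin{lemma}\label{lem:unit}
Let $R$ be regular with an exact and surjective $S$-norm $\nu$, and suppose that $S$ has a largest element $1$. Then there is an idempotent $e\in R$ such that $R_1=eRe$ is a unital regular algebra with $\operatorname{Id}_{\mathrm c}R_1\cong S$.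
\end{lemma}

\begin{proof}
Choose $x_0$ with $\nu(x_0)=1$ and an idempotent $e$ with $x_0=ex_0$. Then $1=\nu(ex_0)\le\nu(e)$, so $ReR=R$ by exactness. The algebra $R_1=eRe$ has unit $e$. It is regular: if $z\in R_1$ and $z=zwz$, then $z=z(ewe)z$. The restriction of $\nu$ to $R_1$ is exact: if $z,x_i\in R_1$ and $\nu(z)\le\bigvee_i\nu(x_i)$, then $z\in\sum_iRx_iR$, and from $z=eze$, $x_i=ex_ie$ we get $z\in\sum_i(eRe)x_i(eRe)$.

By Lemma~\ref{lem:normhom}(b) it remains to write a given $s\in S$ as a finite join of norms of elements of $R_1$. Let $s=\nu(x)$ and $x=xyx$. As $ReR=R$, we can write $xy=\sum_ia_ieb_i$ and $yx=\sum_jc_jed_j$. Then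
\[
x=(xy)x(yx)=\sum_{i,j}a_iz_{ij}d_j,\qquad z_{ij}=eb_ixc_je\in R_1 .
\]
The norm axioms give $\nu(z_{ij})\le\nu(x)\le\bigvee_{i,j}\nu(z_{ij})$, so $s=\bigvee_{i,j}\nu(z_{ij})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\kappa$ is singular, replace it by the regular cardinal $\kappa^+$; the hypotheses persist by Lemma~\ref{lem:singular}. So let $\kappa$ be regular, and let $F=\mathbb F_2$. Proposition~\ref{prop:rep} with $R_0=0$ gives a regular algebra $R$ with $\operatorname{Id}_{\mathrm c}R\cong S$. If $S$ has a largest element, replace $R$ by the unital algebra of Lemma~\ref{lem:unit}. Propositions~\ref{prop:lattice} and~\ref{prop:con} give the statements about $L=\mathbb L(R)$.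
\end{proof}

\section{Lifting homomorphisms}\label{sec:lifting}

Proposition~\ref{prop:rep} starts from an arbitrary $\kappa$-small normed algebra. For regular algebras one can go up to size $\kappa$.

\begin{theorem}\label{thm:lift}
Let $\kappa$ be an infinite regular cardinal, $S$ a conditionally $\kappa$-co-Brouwerian semilattice with $|S|\le\kappa$, $F$ a field with $|F|<\kappa$ (any field if $\kappa=\aleph_0$), and $(P,\nu_0)$ an $S$-normed $F$-algebra satisfying one of the following conditions.
\begin{itemize}
\item[(1)] $(P,\nu_0)$ is $\kappa$-small.
\item[(2)] $\kappa>\aleph_0$, $P$ is regular, and $|P|\le\kappa$.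
\item[(3)] $\kappa=\aleph_0$ and $P$ is the union of an increasing sequence of regular subalgebras $P_n$ with $\nu_0(P_n)$ finite.
\end{itemize}
Then there are a regular $F$-algebra $R$ with an $S$-norm $\nu$ such that $\bar\nu\colon\operatorname{Id}_{\mathrm c}R\to S$ is an isomorphism, and a homomorphism $\psi\colon P\to R$ with $\nu\psi=\nu_0$.
\end{theorem}

Condition (3) holds for every norm if $P$ is locally matricial of countable dimension, where \emph{locally matricial} means that every finite subset lies in a subalgebra isomorphic to a finite product of full matrix algebras over $F$. Indeed, such a $P$ is the union of an increasing sequence of these finite-dimensional subalgebras $P_n$; each $P_n$ is regular and has finitely many ideals, so $\nu_0(P_n)$ is finite by Lemma~\ref{lem:normhom}(a).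

For regular $P$ the theorem is a statement about lattices. A lattice homomorphism $h\colon K\to L$ induces a homomorphism $\operatorname{Con}_{\mathrm c}h\colon\operatorname{Con}_{\mathrm c}K\to\operatorname{Con}_{\mathrm c}L$, which sends $\bigvee_i\Theta(a_i,b_i)$ to $\bigvee_i\Theta(h(a_i),h(b_i))$; it is well defined because the preimage under $h$ of a congruence of $L$ is a congruence of $K$.

\begin{corollary}\label{cor:lift}
Let $\kappa,S,F$ be as in Theorem~\ref{thm:lift}, let $P$ be a regular $F$-algebra, and let $f\colon\operatorname{Con}_{\mathrm c}\mathbb L(P)\to S$ be a homomorphism. Then $\nu_0(x)=f(\Theta(0,xP))$ is an $S$-norm on $P$. If $(P,\nu_0)$ satisfies \emph{(1)}, \emph{(2)} or \emph{(3)}, then there are a regular $F$-algebra $R$, a homomorphism $\psi\colon P\to R$ and an isomorphism $\iota\colon\operatorname{Con}_{\mathrm c}\mathbb L(R)\to S$ such that $\iota\circ\operatorname{Con}_{\mathrm c}\mathbb L(\psi)=f$.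
\end{corollary}

\begin{proof}
Under the isomorphism of Proposition~\ref{prop:con}, $\Theta(0,xP)$ corresponds to $PxP$, so $\nu_0$ is a norm by Lemma~\ref{lem:normhom}(a). Take $R,\nu,\psi$ from Theorem~\ref{thm:lift}, and let $\iota$ be the isomorphism $\operatorname{Con}_{\mathrm c}\mathbb L(R)\to\operatorname{Id}_{\mathrm c}R$ followed by $\bar\nu$. Then $\iota(\Theta(0,\psi(x)R))=\nu(\psi(x))=\nu_0(x)=f(\Theta(0,xP))$. The ideals $PxP$ generate $\operatorname{Id}_{\mathrm c}P$, so the congruences $\Theta(0,xP)$ generate $\operatorname{Con}_{\mathrm c}\mathbb L(P)$, and the two homomorphisms agree.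
\end{proof}

Case (1) of Theorem~\ref{thm:lift} is Proposition~\ref{prop:rep}. In cases (2) and (3) the algebra $P$ is too large to serve as $R_0$, so it is absorbed piece by piece. At stage $\alpha$ a piece $P_\alpha$ has been mapped into $R_\alpha$, and we must amalgamate $R_\alpha$ with the next piece $P_{\alpha+1}$ over $P_\alpha$. The tool is a form of P.~M.~Cohn's amalgamation theorem over regular rings, which we prove for completeness. Modules over unital algebras are unital. Recall that a module is \emph{flat} if tensoring with it preserves injective maps, and the standard fact that all left and all right modules over a unital regular ring are flat. This is where regularity of $P$ is used.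

\begin{lemma}\label{lem:amalg}
Let $U_0$ be a regular unital algebra with unital embeddings into unital algebras $U_1$ and $U_2$. There are an algebra $U$ and unital embeddings $U_1\to U$, $U_2\to U$ that agree on $U_0$.
\end{lemma}

\begin{proof}
It suffices to find a left $U_0$-module $M_\infty$ whose structure extends both to a faithful $U_1$-module structure and to a faithful $U_2$-module structure. Indeed, $F$ acts through $F\cdot1\subseteq U_0$, which is central in $U_i$, so the two actions are unital embeddings of algebras into $U=\operatorname{End}_F(M_\infty)$ that agree on $U_0$.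

All tensor products are over $U_0$, and $i\in\{1,2\}$. Flatness has two consequences. Since $U_i$ is a flat right $U_0$-module, $U_i\otimes M\to U_i\otimes N$ is injective for left $U_0$-modules $M\subseteq N$. Since every left $U_0$-module $N$ is flat, the map $N=U_0\otimes N\to U_i\otimes N$, $n\mapsto1\otimes n$, is injective.

\emph{Claim.} Let $N$ be a left $U_0$-module and $M\subseteq N$ a $U_0$-submodule whose structure is restricted from a $U_i$-module structure on $M$. Then there are a $U_i$-module $N'$ and an injective $U_0$-linear map $\eta\colon N\to N'$ whose restriction to $M$ is $U_i$-linear.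

Let $\pi\colon U_i\otimes M\to M$, $u\otimes m\mapsto um$, and $K=\ker\pi$, a $U_i$-submodule of $U_i\otimes M\subseteq U_i\otimes N$. Put $N'=(U_i\otimes N)/K$ and $\eta(n)=1\otimes n+K$. The map $\eta$ is $U_0$-linear since $1\otimes u_0n=u_0\otimes n$, and $U_i$-linear on $M$ since $u\otimes m-1\otimes um\in K$. Suppose $1\otimes n\in K$. Then $1\otimes n\in U_i\otimes M$, so $1\otimes(n+M)=0$ in $U_i\otimes(N/M)$, and hence $n\in M$. Now $n=\pi(1\otimes n)=0$. This proves the claim.

We regard the maps $\eta$ as inclusions. The claim with $i=2$, $M=U_2$, $N=U_1\oplus U_2$ gives a $U_2$-module $M_1$ that contains $U_2$ as a $U_2$-submodule and $M_0=U_1$ as a $U_0$-submodule. Suppose $M_0\subseteq\dots\subseteq M_k$ are constructed, with $U_0$-linear inclusions, where $M_j$ is a $U_1$-module for even $j$ and a $U_2$-module for odd $j$. The claim applied to $M_{k-1}\subseteq M_k$ gives a module $M_{k+1}\supseteq M_k$ over the same $U_i$ as $M_{k-1}$, containing $M_{k-1}$ as a $U_i$-submodule. The union $M_\infty$ is a $U_1$-module as the union of the even terms and a $U_2$-module as the union of the odd terms. Both structures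 restrict to the same $U_0$-structure, because all inclusions are $U_0$-linear. They are faithful, because $M_\infty$ contains $U_i$ as a $U_i$-submodule.
\end{proof}

To amalgamate normed algebras we apply this lemma once for each $t\in A$, modulo the elements of norm at most $t$, and let Lemma~\ref{lem:supp} define the norm on the result.

\begin{lemma}\label{lem:normamalg}
Let $(R,\nu)$ and $(P',\nu_0)$ be $\kappa$-small, $P\subseteq P'$ a regular subalgebra, and $\psi\colon P\to R$ a homomorphism with $\nu\psi=\nu_0|_P$. There are a $\kappa$-small $(Q,\mu)$ and norm-preserving homomorphisms $i\colon R\to Q$, $j\colon P'\to Q$ with $i\psi=j|_P$.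
\end{lemma}

\begin{proof}
First, $\widetilde P$ is regular. Given $u=(c,x)\in\widetilde P$, let $v=c^{-1}$ if $c\ne0$ and $v=0$ otherwise, viewed in $F\cdot 1$. Then $w=u-uvu$ lies in $P$; choose $z\in P$ with $w=wzw$. Since $w=u(1-vu)=(1-uv)u$,
\[
u=uvu+wzw=u\bigl(v+(1-vu)z(1-uv)\bigr)u .
\]

Let $A\subseteq S$ be generated by $\nu(R)\cup\nu_0(P')$; then $|A|<\kappa$. For $t\in A$ let $J_t,J'_t,J''_t$ be the ideals of elements of norm at most $t$ in $R,P',P$. Then $\psi^{-1}(J_t)=J''_t=P\cap J'_t$, so $\psi$ and the inclusion $P\subseteq P'$ induce unital embeddings of the regular algebra $\widetilde P/J''_t$ into $\widetilde R/J_t$ and $\widetilde{P'}/J'_t$. Lemma~\ref{lem:amalg} yields an algebra $U_t$ and homomorphisms $i_t\colon R\to U_t$, $j_t\colon P'\to U_t$ with kernels $J_t$, $J'_t$ and $i_t\psi=j_t|_P$. Let $i=(i_t)_{t\in A}$, $j=(j_t)_{t\in A}$, and let $Q$ be the subalgebra of $\prod_tU_t$ generated by $i(R)\cup j(P')$. Then $i\psi=j|_P$, $\operatorname{supp}i(x)=[\nu(x)]$ and $\operatorname{supp}j(y)=[\nu_0(y)]$. So the generators of $Q$, and hence $Q$, lie in the ideal $W$ of Lemma~\ref{lem:supp}. If $\kappa>\aleph_0$,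 then $|Q|\le\max(\aleph_0,|F|,|R|,|P'|)<\kappa$; if $\kappa=\aleph_0$, then $A$ is finite. In both cases Lemma~\ref{lem:supp} gives a norm $\mu$ with $(Q,\mu)$ $\kappa$-small, $\mu i=\nu$ and $\mu j=\nu_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lift}, cases (2) and (3)]
We write $P=\bigcup_{\alpha<\kappa}P_\alpha$ for an increasing chain of $\kappa$-small regular subalgebras with $P_0=0$ and $P_\delta=\bigcup_{\alpha<\delta}P_\alpha$ for limit $\delta$. In case (3), put $0$ in front of the given sequence. In case (2), enumerate $P=\{p_\alpha:\alpha<\kappa\}$, fix a quasi-inverse for each element, with $0$ for $0$, and let $P_\alpha$ be the smallest subalgebra that contains $\{p_\beta:\beta<\alpha\}$ and is closed under the chosen quasi-inverses. Then $|P_\alpha|\le\max(\aleph_0,|F|,|\alpha|)<\kappa$, and the chain is continuous because the operations are finitary.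

By recursion on $\alpha<\kappa$ we construct a direct system of $\kappa$-small $(R_\alpha,\nu_\alpha)$ with norm-preserving transition maps, and norm-preserving homomorphisms $\psi_\alpha\colon P_\alpha\to R_\alpha$ with $\psi_\beta|_{P_\alpha}=\varphi_{\alpha\beta}\psi_\alpha$ for $\alpha\le\beta$. Start with $R_0=0$. Given $R_\alpha$ and $\psi_\alpha$, apply Lemma~\ref{lem:normamalg} to $R_\alpha$, $P_\alpha\subseteq P_{\alpha+1}$ and $\psi_\alpha$ to get $(Q,\mu)$, $i$, $j$, and let $\varphi\colon Q\to R_{\alpha+1}$ be an $\{s_\alpha\}$-step given by Lemma~\ref{lem:step}. Put $\varphi_{\alpha,\alpha+1}=\varphi i$ and $\psi_{\alpha+1}=\varphi j$; then $\psi_{\alpha+1}|_{P_\alpha}=\varphi i\psi_\alpha$. The map $\varphi i$ is an $\{s_\alpha\}$-step: (S1) and (S2) concern only $R_{\alpha+1}$, and (S3) follows from (S3) for $\varphi$ because $i$ preserves norms. At a limit stage $\delta$ take the direct limit with the limit norm; by compatibility the maps $\psi_\alpha$, $\alpha<\delta$, followed by the limiting maps, combine to a norm-preserving $\psi_\delta$ on $P_\delta=\bigcup_{\alpha<\delta}P_\alpha$.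

Lemma~\ref{lem:chain} applies to the direct limit $(R,\nu)$ of the whole system, and the maps $\varphi_\alpha\psi_\alpha$ combine to a homomorphism $\psi\colon P\to R$ with $\nu\psi=\nu_0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Weh99}
F.~Wehrung, \emph{A uniform refinement property for congruence lattices}, Proc. AMS \textbf{127} (1999), 363--370.

\bibitem{Weh05}
F.~Wehrung, \emph{Join-semilattices with two-dimensional congruence amalgamation}, arXiv:math/0501372 (2005).

\end{thebibliography}
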